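\title{The Veronese powers of the Poisson operad are Koszul}

\begin{abstract}
We prove that the operad governing Poisson triple systems is Koszul. More generally, for every $d\ge 1$ the suboperad of the Poisson operad generated by the operations of arity $d+1$ is Koszul. The proof rests on a basis of the Poisson operad by binary trees whose vertices form a chain, and on a filtration of the bar complex that splits it into exterior algebras. The method also gives the dimensions of the Koszul dual cooperads, the Koszul property of the Veronese modules, and the same result for filtered deformations of the Poisson operad.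
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a field of characteristic $0$. A \emph{Poisson algebra} is a vector space with a commutative associative product $a\cdot b$ and an anticommutative bracket $[a,b]$ that satisfy the Jacobi identity and the Leibniz rule,
\[
[[a,b],c]+[[b,c],a]+[[c,a],b]=0,\qquad [a,b\cdot c]=[a,b]\cdot c+b\cdot[a,c].
\]
No unit is assumed, and outside Section~\ref{sec:deform} we often write $ab$ for $a\cdot b$. Let $P(n)$ be the multilinear part of degree $n$ of the free Poisson algebra on $x_1,\dots,x_n$; it has dimension $n!$. Substitution of one multilinear expression for a variable of another makes $\mathbf{P}=\bigoplus_{n\ge1}P(n)$ an operad, the \emph{Poisson operad}. It is known that the ideal of relations of $\mathbf{P}$ has a quadratic Gr\"obner basis, so that $\mathbf{P}$ is Koszul.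

A subspace of a Poisson algebra can be closed under all ternary operations without being closed under the binary ones: take the odd part of a Poisson algebra with a $\mathbb{Z}/2$-grading that both operations respect. The space $P(3)$ of ternary operations is spanned by the $S_3$-orbits of
\[
\langle a,b,c\rangle=a\cdot b\cdot c,\qquad (a,b,c)=[a,b]\cdot c,\qquad [a,b,c]=[[a,b],c].
\]
The first operation is totally symmetric, the second is skew-symmetric in $a,b$, and the third is skew-symmetric in $a,b$ with vanishing cyclic sum. In general, if $\mathbf{O}$ is an operad generated by binary operations and $d\ge1$, the \emph{$d$-th Veronese power} $\mathbf{O}^{[d]}$ is the suboperad generated by the operations of arity $d+1$. It is known, and we recover in Corollary~\ref{cor:veronese}, that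
\[
\mathbf{P}^{[d]}=\bigoplus_{k\ge0}P(kd+1).
\]
We place $P(kd+1)$ in weight $k$. The operad $\mathbf{P}^{[2]}$ governs \emph{Poisson triple systems}. It is known that it is presented by the three generators above, with their symmetries, and relations in arity $5$ only: every polynomial identity that the three operations satisfy in all Poisson algebras follows from the identities of degree $5$. Thus $\mathbf{P}^{[2]}$ is a quadratic operad, and the following question is stated as open by Bremner and Elgendy \cite{BE}.

\medskip
\noindent\textbf{Question.} \emph{Is the operad governing Poisson triple systems Koszul?}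
\medskip

The question concerns the bar complex $B(\mathbf{O})$, recalled in Section~\ref{sec:bar}, which is spanned by trees whose vertices are decorated by operations; the degree is the number of vertices. Homology in degree $1$ detects generators and homology in degree $2$ detects relations. Each vertex carries weight at least $1$, so degree $j$ begins in weight $j$, and the Koszul property says that all homology sits in this lowest possible weight.

\begin{theorem}\label{thm:main}
For every $d\ge1$ we have $H_j(B(\mathbf{P}^{[d]}))^{(k)}=0$ for $j\ne k$, where $j$ is the degree and $k$ is the weight. Hence $\mathbf{P}^{[d]}$ is Koszul. In particular, the operad of Poisson triple systems is Koszul.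
\end{theorem}

A numerical test suggests this answer. By the Euler characteristic count of Section~\ref{sec:dim}, if $\mathbf{P}^{[2]}$ is Koszul, then the compositional inverse $\beta$ of $\sum_k \dim P(2k+1)\,x^{2k+1}/(2k+1)!=x/(1-x^2)$ has alternating signs. This inverse solves $\beta=x(1-\beta^2)$, and $\beta=x-x^3+2x^5-5x^7+\cdots$ has the Catalan numbers, with alternating signs, as coefficients.

The difficulty is the shape of trees. A word of length $kd$ can always be cut into $k$ words of length $d$, but a binary tree with $kd$ vertices need not be cut into subtrees with $d$ vertices each. In the tree of $x_1([x_2,x_3][x_4,x_5])$, the three internal edges have $3$, $1$ and $1$ vertices above them (Figure~\ref{fig:trees}), so no edge separates two vertices from the other two, and the tree does not lie in the Veronese square of the free operad. This is why the result does not follow directly from \cite[Theorem 3.13]{DMR}. That theorem would give a quadratic Gr\"obner basis for $\mathbf{P}^{[d]}$, and hence the Koszul property, but one of its hypotheses fails for $d=2$: the tree above is normal for the quadratic Gr\"obner basis of $\mathbf{P}$. Our proof does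 not use that theorem.

We remove the obstruction by changing the normal forms. Section~\ref{sec:chains} constructs a basis of $\mathbf{P}$, described by a condition on single edges, in which no vertex has two internal children; such trees can be cut like words. Section~\ref{sec:cut} rewrites the bar complex in this basis and works out arities $5$ and $7$, and Section~\ref{sec:vanish} proves Theorem~\ref{thm:main} together with its analog for the right $\mathbf{P}^{[d]}$-modules $\bigoplus_kP(kd+r)$ (Theorem~\ref{thm:modules}). Theorem~\ref{thm:dim} computes the dimensions of the Koszul dual cooperads, and Theorem~\ref{thm:deform} extends the result to operads whose associated graded operad is $\mathbf{P}$, among them the associative operad. The combinatorial argument has integer coefficients; the characteristic enters only through the textbook facts that we quote and a division by $2$ in Section~\ref{sec:deform}.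

\section{Bar complexes and the Koszul property}\label{sec:bar}

We index operations by finite sets. An operad $\mathbf{O}$ assigns to each finite set $I$ a vector space $\mathbf{O}(I)$, functorially in bijections, with partial compositions $\circ_i\colon \mathbf{O}(I)\otimes\mathbf{O}(J)\to\mathbf{O}((I\setminus\{i\})\sqcup J)$ for $i\in I$ that are natural, associative and unital; we write $[n]=\{1,\dots,n\}$ and $\mathbf{O}(n)=\mathbf{O}([n])$. For $\mathbf{P}$, the space $P(I)$ is the multilinear part of the free Poisson algebra on $\{x_i\}_{i\in I}$, and $\circ_i$ is substitution for $x_i$. All our operads have $\mathbf{O}(0)=0$ and $\mathbf{O}(1)=K\,\mathrm{id}$, and $\overline{\mathbf{O}}$ denotes the part of arity at least $2$. A \emph{weight grading} is a decomposition $\overline{\mathbf{O}}=\bigoplus_{k\ge1}\mathbf{O}^{(k)}$, with $\mathrm{id}$ in weight $0$, that is additive under composition. The operad $\mathbf{O}$ is \emph{quadratic} if $\mathbf{O}\cong\mathcal{F}(E)/(R)$ as weight-graded operads, where $\mathcal{F}(E)$ is the free operad on generators $E$ of weight $1$ and $R\subseteq\mathcal{F}(E)^{(2)}$.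

A \emph{tree} on $I$ is a rooted tree $\theta$ whose leaves are labeled bijectively by $I$ and whose vertices have at least two inputs. \emph{Vertex} always means internal vertex, and \emph{edge} means internal edge, joining two vertices. The root is at the bottom, so \emph{above} means away from the root. Such trees have no nontrivial automorphisms. Let $E(\theta)$ be the set of edges and $\operatorname{in}(v)$ the set of inputs of the vertex $v$. For a finite set $S$ let $\det(S)$ be the top exterior power of $K^S$, and for $e\in S$ let $\iota_e\colon\det(S)\to\det(S\setminus\{e\})$ be given by $\iota_e(e\wedge\omega)=\omega$. For $n\ge2$ the \emph{bar complex} in arity $n$ is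
\[
B(\mathbf{O})(n)=\bigoplus_{\theta}\det(E(\theta))\otimes\bigotimes_{v}\overline{\mathbf{O}}(\operatorname{in}(v)),
\]
where $\theta$ runs over the trees on $[n]$; see \cite{GK} and \cite[\S6.5]{LV}. The degree is the number $|E(\theta)|+1$ of vertices, and the weight is the sum of the weights of the decorations. The differential is $\partial=\sum_{e\in E(\theta)}\iota_e\otimes c_e$, where $c_e$ contracts $e$ and, if $e$ joins $v$ to its child $w$, decorates the new vertex by $a_v\circ_e a_w$. It squares to zero because $c_ec_f=c_fc_e$ by associativity, while $\iota_e\iota_f=-\iota_f\iota_e$. In arity $1$ there is only the tree without vertices, in degree $0$ and weight $0$.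

A quadratic operad $\mathbf{O}$ is \emph{Koszul} if its Koszul complex is acyclic; equivalently, if $H_j(B(\mathbf{O}))^{(k)}=0$ for $j\neq k$. The diagonal homology $\bigoplus_kH_k(B(\mathbf{O}))^{(k)}$ is the Koszul dual cooperad $\mathbf{O}^{\text{\textexclamdown}}$. For both facts see \cite{GK} and \cite[\S7.3--7.4]{LV}. We use only the second form of the definition. It makes sense for any weight-graded operad, and it forces the operad to be quadratic.

\begin{lemma}\label{lem:quadratic}
Let $\mathbf{O}$ be weight-graded. Then $\mathbf{O}$ is generated by $\mathbf{O}^{(1)}$ if and only if $H_1(B(\mathbf{O}))^{(k)}=0$ for all $k\ge2$. If this holds and $H_2(B(\mathbf{O}))^{(k)}=0$ for all $k\geq3$, then $\mathbf{O}$ is quadratic. In particular, if the bar homology of $\mathbf{O}$ is diagonal, then $\mathbf{O}$ is quadratic and Koszul.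
\end{lemma}

\begin{proof}
We have $B_1=\overline{\mathbf{O}}$, all its elements are cycles, and $\partial B_2$ is spanned by the compositions $a\circ_i b$ with $a,b\in\overline{\mathbf{O}}$. So $H_1^{(k)}=0$ means that every element of weight $k$ is a sum of compositions of two elements of smaller positive weight, and the first claim follows by induction on $k$.

For the second claim put $E=\mathbf{O}^{(1)}$, let $R$ be the kernel of $\mathcal{F}(E)^{(2)}\to\mathbf{O}^{(2)}$, and let $\mathbf{O}'=\mathcal{F}(E)/(R)$. The map $p\colon\mathbf{O}'\to\mathbf{O}$ is surjective, and bijective in weights at most $2$. Let $k\ge3$, assume that $p$ is bijective in weights below $k$, and let $L$ be its kernel in weight $k$. A tree of weight $k$ with at least two vertices has decorations of weight below $k$, so $B(\mathbf{O}')^{(k)}\to B(\mathbf{O})^{(k)}$ is surjective with kernel $L$ placed in degree $1$. The long exact sequence contains $H_2(B(\mathbf{O}))^{(k)}\to L\to H_1(B(\mathbf{O}'))^{(k)}$. The left term vanishes by hypothesis and the right term by the first claim, so $L=0$.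
\end{proof}

A \emph{right $\mathbf{O}$-module} $N$ is a functor on finite sets and bijections with maps $\circ_i\colon N(I)\otimes\mathbf{O}(J)\to N((I\setminus\{i\})\sqcup J)$ that satisfy the same axioms; our modules vanish in arities $0$ and $1$. The \emph{one-sided bar complex} $B(N,\mathbf{O})$ is defined by the same formulas as $B(\mathbf{O})$, except that the root vertex is decorated by $N$ and the degree is $|E(\theta)|$, the number of vertices decorated by $\overline{\mathbf{O}}$. For $N=\overline{\mathbf{O}}$ we get $B_i(\overline{\mathbf{O}},\mathbf{O})=B_{i+1}(\mathbf{O})$.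

Finally, we use the following consequence of the long exact sequence, by induction on the length of the filtration: if a complex $C$ has a finite filtration by subcomplexes and $H_j(\operatorname{gr}C)=0$, then $H_j(C)=0$.

\section{A basis of chains for the Poisson operad}\label{sec:chains}

We recall why $\dim P(n)=n!$. The free Poisson algebra on $V$ is the symmetric algebra, without its unit, on the free Lie algebra $\mathrm{Lie}(V)$. The enveloping algebra of $\mathrm{Lie}(V)$ is the tensor algebra $T(V)$, so the Poincar\'e--Birkhoff--Witt theorem gives $S(\mathrm{Lie}(V))\cong T(V)$ as vector spaces graded by the degree in each generator. The multilinear part of $T(V)$ has the $n!$ words $x_{\pi(1)}\cdots x_{\pi(n)}$ as a basis.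

Let $I$ be a nonempty finite totally ordered set. A \emph{monomial} on $I$ is a tree on $I$ in which every vertex has two inputs and is labeled $\mu$ or $\lambda$; it has $|I|-1$ vertices. At each vertex, the \emph{left} subtree is the one that contains the smaller minimal leaf. We write $\mu(X,Y)$ and $\lambda(X,Y)$ for the monomials with left subtree $X$ and right subtree $Y$, so that $\min X<\min Y$. The \emph{value} $\operatorname{ev}(T)\in P(I)$ is obtained by reading $\mu(X,Y)$ as $X\cdot Y$ and $\lambda(X,Y)$ as $[X,Y]$, and we often denote a monomial by this fully parenthesized expression. Since the product is commutative and the bracket is anticommutative, every multilinear expression is, up to sign, the value of a monomial, so these values span $P(I)$.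

We want a basis of monomials in which no vertex has two internal children. The simplest way to enforce this is to forbid, for each label, an internal child on one side. Arity $3$ determines the choice. There are $12$ monomials, of the shapes $(12)3$, $(13)2$ and $1(23)$ with four labelings each, and six must be kept. Forbidding a side for one label removes four monomials if the side is left and two if it is right, so the two labels must forbid opposite sides. If $\mu$ forbids the right side, then $(x_1x_2)x_3$ and $(x_1x_3)x_2$ both survive, although they have the same value. One choice remains.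

An edge is \emph{good} if it joins a $\mu$-vertex to its right child or a $\lambda$-vertex to its left child, and \emph{bad} otherwise. A monomial is \emph{normal} if all its edges are good. In a normal monomial the left input of each $\mu$-vertex and the right input of each $\lambda$-vertex is a leaf, so the vertices form a chain. The normal monomials of arity $3$ are
\[
x_1(x_2x_3),\quad x_1[x_2,x_3],\quad [x_1x_2,x_3],\quad [x_1x_3,x_2],\quad [[x_1,x_2],x_3],\quad [[x_1,x_3],x_2].
\]

If $T$ has a bad edge, the subtree rooted at its lower vertex is $\mu(\mu(A,B),C)$, $\mu(\lambda(A,B),C)$, $\lambda(A,\lambda(B,C))$ or $\lambda(A,\mu(B,C))$, with $\min A<\min B$ and $\min A<\min C$, and with $\min B<\min C$ in the last two cases. These four forms are the left sides of the following identities, which hold in every Poisson algebra: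
\begin{align*}
\text{(R1)}\quad (AB)C&=A(BC), &\text{(R3)}\quad [A,[B,C]]&=[[A,B],C]-[[A,C],B],\\
\text{(R2)}\quad [A,B]C&=[AC,B]+A[B,C], &\text{(R4)}\quad [A,BC]&=[AC,B]+[AB,C].
\end{align*}
Here (R3) is the Jacobi identity. For (R2), Leibniz gives $[AC,B]=-[B,A]C-A[B,C]=[A,B]C-A[B,C]$. For (R4), apply (R2) to both terms of $[A,BC]=[A,B]C+[A,C]B$; the extra terms $A[B,C]$ and $A[C,B]$ cancel. On the right of (R1) and (R2), if $\min C<\min B$, we read $BC$ as $\mu(C,B)$ and $[B,C]$ as $-\lambda(C,B)$; then every term on the right is a monomial up to sign.

\begin{example}\label{ex:rewrite}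
Apply (R2) with $A=x_2$, $B=x_3$, $C=[x_4,x_5]$, and then (R3):
\[
x_1([x_2,x_3][x_4,x_5])=x_1[x_2[x_4,x_5],x_3]+x_1(x_2[[x_3,x_4],x_5])-x_1(x_2[[x_3,x_5],x_4]).
\]
The three monomials on the right are normal, and each is a composite of two ternary operations.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,inner sep=1.5pt]
\node (a) at (0,0) {$\mu$}; \node (b) at (0.8,0.7) {$\mu$};
\node (c) at (0.1,1.4) {$\lambda$}; \node (e) at (1.5,1.4) {$\lambda$};
\node (l1) at (-0.8,0.7) {$1$}; \node (l2) at (-0.25,2.1) {$2$}; \node (l3) at (0.45,2.1) {$3$};
\node (l4) at (1.15,2.1) {$4$}; \node (l5) at (1.85,2.1) {$5$};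
\draw (0,-0.5)--(a)--(l1) (a)--(b)--(e)--(l4) (e)--(l5) (l2)--(c)--(l3);
\draw[dashed] (b)--(c);
\begin{scope}[xshift=5cm]
\node (p) at (0,0) {$\mu$}; \node (q) at (0.7,0.7) {$\lambda$};
\node (r) at (0,1.4) {$\mu$}; \node (s) at (0.7,2.1) {$\lambda$};
\node (m1) at (-0.7,0.7) {$1$}; \node (m3) at (1.4,1.4) {$3$}; \node (m2) at (-0.7,2.1) {$2$};
\node (m4) at (0.2,2.8) {$4$}; \node (m5) at (1.2,2.8) {$5$};
\draw (0,-0.5)--(p)--(m1) (p)--(q)--(m3) (m2)--(r)--(s)--(m4) (s)--(m5);
\draw[ultra thick] (q)--(r);
\end{scope}
\end{tikzpicture}
\caption{Two monomials, with $\mu$ the product, $\lambda$ the bracket and the root at the bottom. Left: $x_1([x_2,x_3][x_4,x_5])$; no internal edge has exactly two vertices above it, and the dashed edge is bad. Right: the normal monomial $x_1[x_2[x_4,x_5],x_3]$; its vertices form a chain, and the thick edge cuts it into two ternary operations.}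
\label{fig:trees}
\end{figure}

A rewriting step removes one bad edge but may create others: (R1) does so whenever $B$ is not a leaf and $\min B<\min C$. We therefore need a quantity that decreases. In the bar complex the rewriting takes place inside a larger tree, where the leaves of the rewritten part carry subtrees; so we allow the leaves to have masses. Fix $s\colon I\to\mathbb{Z}_{>0}$, and for a vertex $v$ let $\ell(v)$ and $r(v)$ be the total masses of the leaves in its left and right subtrees. The rules push material to the right of $\mu$-vertices and to the left of $\lambda$-vertices, which suggests the \emph{potential}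
\[
\Phi_s(T)=(\sigma(T),\tau(T)),\qquad \sigma(T)=\sum_{v\text{ labeled }\lambda}2^{r(v)}-\sum_{v\text{ labeled }\mu}2^{r(v)},\qquad \tau(T)=-\sum_{v\text{ labeled }\lambda}\ell(v),
\]
with values in $\mathbb{Z}^2$ ordered lexicographically.

\begin{proposition}\label{prop:basis}
\begin{enumerate}
\item[(a)] For every $s$ and every monomial $T$ on $I$ that is not normal, $\operatorname{ev}(T)$ is a linear combination of values of normal monomials $T'$ with $\Phi_s(T')<\Phi_s(T)$.
\item[(b)] The values of the normal monomials on $I$ form a basis of $P(I)$.
\end{enumerate}
\end{proposition}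

\begin{proof}
(a) Choose a bad edge of $T$ and apply the matching rule at its lower vertex. Each resulting monomial differs from $T$ in two vertices only. The vertices inside $A,B,C$ keep their subtrees, and every other vertex keeps the leaf sets of its two subtrees; so their contributions to $\sigma$ and $\tau$ do not change. Let $a,b,c\ge1$ be the total masses of $A,B,C$. The two rewritten vertices contribute to $\sigma$ as follows.
\[
\begin{array}{llllc}
\text{rule}&\text{left side}&\text{term on the right}&\text{its contribution}&\text{decrease of }\sigma\\ \hline
\text{(R1)}&-2^b-2^c&\mu(A,\mu(B,C))&-2^{b+c}-2^c&2^{b+c}-2^b\\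
&&\mu(A,\mu(C,B))&-2^{b+c}-2^b&2^{b+c}-2^c\\
\text{(R2)}&2^b-2^c&\lambda(\mu(A,C),B)&2^b-2^c&0\\
&&\mu(A,\lambda(B,C))&2^c-2^{b+c}&2^{b+c}-2^{c+1}+2^b\\
&&\mu(A,\lambda(C,B))&2^b-2^{b+c}&2^{b+c}-2^c\\
\text{(R3)}&2^{b+c}+2^c&\lambda(\lambda(A,B),C)&2^b+2^c&2^{b+c}-2^b\\
&&\lambda(\lambda(A,C),B)&2^b+2^c&2^{b+c}-2^b\\
\text{(R4)}&2^{b+c}-2^c&\lambda(\mu(A,C),B)&2^b-2^c&2^{b+c}-2^b\\
&&\lambda(\mu(A,B),C)&2^c-2^b&2^{b+c}-2^{c+1}+2^b
\end{array}
\]
Since $b,c\ge1$, we have $2^{b+c}\ge 2^{b+1}$ and $2^{b+c}\geq2^{c+1}$, so the decrease is positive in every row but the third. In the third row the two vertices trade places and keep their right subtrees, and $\tau$ breaks the tie: the contribution of the $\lambda$-vertex drops from $-a$ to $-(a+c)$. Thus $\operatorname{ev}(T)$ is a combination of values of monomials of smaller potential. There are finitely many monomials on $I$, so (a) follows by induction on $\Phi_s(T)$.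

(b) By (a), the values of normal monomials span $P(I)$. Let $N(n)$ be their number for $|I|=n$, so $N(1)=1$. For $n\ge2$, a normal monomial with root $\mu$ is $\mu(\min I,Y)$ with $Y$ any normal monomial on $I\setminus\{\min I\}$, and one with root $\lambda$ is $\lambda(X,i)$ with $i\in I\setminus\{\min I\}$ and $X$ any normal monomial on $I\setminus\{i\}$. Hence $N(n)=N(n-1)+(n-1)N(n-1)$ and $N(n)=n!=\dim P(I)$.
\end{proof}

\begin{remark}
Exponential growth in $\sigma$ is forced. If $2^r$ is replaced by an increasing function $\varphi(r)$, a decrease in the last row requires $\varphi(b+c)+\varphi(b)>2\varphi(c)$, and $b=1$ gives $\varphi(c+1)-\varphi(1)>2(\varphi(c)-\varphi(1))$.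
\end{remark}

\begin{corollary}\label{cor:veronese}
$\mathbf{P}^{[d]}=\bigoplus_{k\ge0}P(kd+1)$.
\end{corollary}

\begin{proof}
A composite of $k$ operations of arity $d+1$ has arity $kd+1$. Conversely, a normal monomial of arity $kd+1$ is a chain $v_1,\dots,v_{kd}$, and cutting the edges $v_{jd}v_{jd+1}$ presents its value as a composite of $k$ operations of arity $d+1$.
\end{proof}

\section{The bar complex in terms of cut monomials}\label{sec:cut}

Fix $d\ge1$ and put $\mathbf{O}=\mathbf{P}^{[d]}$. For $2\le r\le d$ let $N_r=\bigoplus_{k\ge0}P(kd+r)$; it is a right $\mathbf{O}$-module, because composition with $\mathbf{O}$ preserves the arity modulo $d$. We treat the operad and these modules at once through the right $\mathbf{O}$-module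
\[
M=\bigoplus_{m\ge2}P(m)=\overline{\mathbf{O}}\oplus N_2\oplus\dots\oplus N_d
\]
and the complexes $C(n)=B(M,\mathbf{O})(n)$ for $n\ge2$. In a tree on $[n]$ we have $n-1=\sum_v(|\operatorname{in}(v)|-1)$, so in $C(n)$ the arity of the root is congruent to $n$ modulo $d$. Hence
\begin{equation}\label{eq:cases}
C_i(n)=B_{i+1}(\mathbf{O})(n)\ \text{ if } n\equiv1,\qquad C_i(n)=B_i(N_r,\mathbf{O})(n)\ \text{ if } n\equiv r \pmod d .
\end{equation}

To use normal monomials as decorations, we must order the inputs of each vertex compatibly with composition. Label each input of a vertex $v$ of $\theta$ by the minimal leaf of $\theta$ above that input. This identifies $\operatorname{in}(v)$ with a subset $I_v\subseteq[n]$. If $e$ joins $v$ to its child $w$, then $e$ has the label $m=\min I_w$, we have $I_v\cap I_w=\{m\}$, and the contracted vertex has the label set $I_v\cup I_w$. The composition $P(I_v)\otimes P(I_w)\to P(I_v\cup I_w)$ substitutes the second element for $x_m$ in the first. On monomials it grafts $T_w$ at the leaf $m$ of $T_v$. Since the minimal leaf of $T_w$ is $m$, the minimal leaf of every subtree of $T_v$ is unchanged. So left and right are preserved,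 and the value of the grafted monomial is the composite, with no sign.

By Proposition~\ref{prop:basis}(b), $C(n)$ has a basis indexed by trees $\theta$ whose vertices $v$ are decorated by normal monomials $T_v$ on $I_v$. Grafting all of them produces a monomial $T$ on $[n]$ and a set $S$ of \emph{cut edges} of $T$, identified with $E(\theta)$. Conversely, cutting a monomial $T$ along a set $S$ of edges gives \emph{components}, which are monomials once each cut edge is labeled by the minimal leaf above it, and this recovers $\theta$ and the $T_v$. The pair $(T,S)$ is \emph{admissible}, that is, it arises from a basis element, if and only if every component is normal and every component other than the root component has a number of vertices divisible by $d$. We write $[T;\omega]$ for the element given by an admissible pair and $\omega\in\det(S)$; its degree is $|S|$.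

Let $\operatorname{Bad}(T)$ be the set of bad edges of $T$, and let $D(T)$ be the set of edges $e$ such that the number of vertices above $e$ is divisible by $d$.

\begin{lemma}\label{lem:interval}
The pair $(T,S)$ is admissible if and only if $\operatorname{Bad}(T)\subseteq S\subseteq D(T)$.
\end{lemma}

\begin{proof}
Whether an edge is good depends only on the label of its lower vertex and on its side, and these are the same in $T$ and in a component. So all components are normal if and only if $\operatorname{Bad}(T)\subseteq S$. The vertices above an edge $e\in S$ form a union of non-root components; if each of these has a number of vertices divisible by $d$, then $e\in D(T)$. Conversely, let $S\subseteq D(T)$. The number of vertices of a non-root component is the number of vertices above the cut edge below it, minus the numbers of vertices above the cut edges that leave it upward; all these numbers are divisible by $d$.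
\end{proof}

We now describe $\partial[T;\omega]$. Let $e\in S$ join the component $T_v$ to the component $T_w$ above it, and let $G$ be their graft, a monomial on $I_v\cup I_w$. Its only edge that can be bad is $e$.
\begin{itemize}
\item If $e$ is good, then $G$ is normal and $e$ contributes $[T;\iota_e\omega]$.
\item If $e$ is bad, write $\operatorname{ev}(G)=\sum c_{G'}\operatorname{ev}(G')$ with $G'$ normal. Then $e$ contributes $\sum c_{G'}[T\langle G'\rangle;\iota_e\omega]$, where $T\langle G'\rangle$ is obtained from $T$ by replacing $G$ with $G'$ and attaching at each leaf $i$ of $G'$ the subtree of $T$ that was attached at the leaf $i$ of $G$.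
\end{itemize}

\begin{example}[$d=2$, arity $5$]\label{ex:five}
Here $T$ has four vertices, $D(T)$ consists of the edges with exactly two vertices above them, and there is at most one such edge: two nested edges have different numbers of vertices above them, and two that are not nested would need five vertices. So $C(5)$ is $C_1\to C_0$. The space $C_0=P(5)$ has as a basis the $120$ elements $[T;1]$ with $T$ normal. The space $C_1$ is a sum over the $\binom53=10$ trees with two ternary vertices and has dimension $10\cdot6\cdot6=360$. Every normal $T$ is a chain, its middle edge $e_T$ lies in $D(T)$, and $\partial[T;e_T]=[T;1]$. So the $120$ basis elements of $C_1$ with a good cut edge cancel $C_0$, and $H_1(B(\mathbf{O}))^{(2)}=0$. Each of the other $240$ elements $[T;e]$ has a bad cut edge and gives the cycle $[T;e]-\sum c_{T'}[T';e_{T'}]$, where $\operatorname{ev}(T)=\sum c_{T'}\operatorname{ev}(T')$. These cycles form a basis of $\ker\partial$, the space of relations of $\mathbf{P}^{[2]}$ in arity $5$. For instance, (R4) applied twice and then (R1) give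
\[
[x_1x_2,x_3(x_4x_5)]=[x_1(x_2(x_4x_5)),x_3]+[x_1(x_2(x_3x_5)),x_4]+[x_1(x_2(x_3x_4)),x_5],
\]
an identity between the ternary operations $[ab,c]$ and $\langle a,b,c\rangle$. If the monomial $x_1([x_2,x_3][x_4,x_5])$ belonged to the basis, it would give an element of $C_0$ with $D(T)=\emptyset$ and thus no partner in $C_1$; this is where chains are needed.
\end{example}

\begin{example}[$d=2$, arity $7$]\label{ex:seven}
Let $T=x_1((x_2(x_3(x_4(x_5x_6))))x_7)$. Then $D(T)=\{e,f\}$, where $e$ lies below $x_2(\cdots)$ and is bad, and $f$ lies below $x_4(x_5x_6)$ and is good; moreover $\operatorname{Bad}(T)=\{e\}$. We would like $[T;e\wedge f]$ to cancel $[T;e]$. Contracting $e$ gives $G=x_1((x_2(x_3x_4))x_7)$ on $\{1,2,3,4,7\}$, whose normal form, by (R1) twice, is $G'=x_1(x_2(x_3(x_4x_7)))$. Therefore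
\[
\partial[T;e\wedge f]=-[T;e]+[U;f],\qquad U=T\langle G'\rangle=x_1(x_2(x_3((x_4(x_5x_6))x_7))).
\]
The cancellation holds only up to a term with another monomial $U$, in which $f$ has become bad. With all masses equal to $1$ we find $\sigma(T)=-(64+2+16+8+4+2)=-96$ and $\sigma(U)=-(64+32+16+2+4+2)=-120$, so the extra term is smaller. The masses in Proposition~\ref{prop:basis}(a) make this true in general.
\end{example}

\section{Vanishing of the off-diagonal homology}\label{sec:vanish}

\begin{proposition}\label{prop:vanish}
Let $n\ge2$ and write $n-1=id+\rho$ with $i\geq0$ and $1\le\rho\le d$. Then $H_j(C(n))=0$ for $j\ne i$, and $\dim H_i(C(n))$ is the number of monomials $T$ on $[n]$ with $\operatorname{Bad}(T)=D(T)$.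
\end{proposition}

\begin{proof}
\emph{Step 1: the filtration.} Let $\Phi(T)$ be the potential of a monomial $T$ on $[n]$ with all masses equal to $1$. It takes finitely many values, and we filter $C(n)$ by the spans of the $[T;\omega]$ with $\Phi(T)\le\phi$. In $\partial[T;\omega]$, a good edge leaves $T$ unchanged. Let $e\in S$ be bad, with graft $G$, and let $s(i)$ be the number of leaves of the subtree of $T$ attached at the leaf $i$ of $G$ (so $s(i)=1$ if nothing is attached). A vertex of $G$ contributes equally to $\Phi(T)$ and to $\Phi_s(G)$, and a vertex of $G'$ contributes equally to $\Phi(T\langle G'\rangle)$ and to $\Phi_s(G')$. Every other vertex has the same left and right leaf sets in $T$ and in $T\langle G'\rangle$. Hence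
\[
\Phi(T\langle G'\rangle)-\Phi(T)=\Phi_s(G')-\Phi_s(G).
\]
The expansion of $\operatorname{ev}(G)$ in normal monomials is unique, so by Proposition~\ref{prop:basis}(a) this difference is negative whenever $c_{G'}\neq0$. Thus $\partial$ preserves the filtration, and on the associated graded complex only the good edges act. By Lemma~\ref{lem:interval},
\[
\operatorname{gr}C(n)=\bigoplus_TC_T,\qquad C_T=\bigoplus_{\operatorname{Bad}(T)\subseteq S\subseteq D(T)}\det(S),\qquad \partial_T=\sum_{e\in D(T)\setminus\operatorname{Bad}(T)}\iota_e,
\]
where $\iota_e$ vanishes on $\det(S)$ for $e\notin S$.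

\emph{Step 2: the homology of $C_T$.} If $\operatorname{Bad}(T)\not\subseteq D(T)$, then $C_T=0$. Otherwise $C_T$ is the subspace $\det(\operatorname{Bad}(T))\wedge\Lambda(K^{F})$ of $\Lambda(K^{D(T)})$, where $F=D(T)\setminus\operatorname{Bad}(T)$. If $F$ contains an edge $e_0$, then $\eta(\omega)=e_0\wedge\omega$ preserves $C_T$. The operator $\iota_e\eta+\eta\iota_e$ is the identity for $e=e_0$ and zero for $e\neq e_0$, so $\partial_T\eta+\eta\partial_T=\mathrm{id}$ and $C_T$ is acyclic. If $F=\emptyset$, then $C_T=\det(D(T))$ is one-dimensional, in degree $|D(T)|$.

\emph{Step 3: the degree of the surviving classes.} Let $S=\operatorname{Bad}(T)=D(T)$. We claim that every component has at most $d$ vertices. A component is normal, hence a chain $v_1,\dots,v_q$ listed upward. Suppose $q>d$, and let $e$ be the edge $v_{q-d}v_{q-d+1}$. The vertices of $T$ above $e$ are $v_{q-d+1},\dots,v_q$ together with the vertices above those cut edges that start at one of them. The cut edges lie in $D(T)$, so the total is divisible by $d$, and $e\in D(T)=S$. But $e$ lies inside a component, so it is not cut, a contradiction. Consequently each of the $|S|$ non-root components,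 whose number of vertices is a positive multiple of $d$, has exactly $d$ vertices, and the root component has between $1$ and $d$ vertices. Counting the $n-1$ vertices of $T$ gives $|S|=i$.

So $\operatorname{gr}C(n)$ has homology only in degree $i$, and the same holds for $C(n)$ because the filtration is finite. The Euler characteristics of $C(n)$ and $\operatorname{gr}C(n)$ agree, which gives the dimension.
\end{proof}

Two properties of the normal forms were used. Normality is a condition on single edges; this makes the admissible sets an interval in Lemma~\ref{lem:interval} and $C_T$ an exterior algebra. Normal monomials are chains; this is used only in Step 3, and for $d=1$ it is not needed, since $D(T)$ is then the set of all edges.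

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The weight $k$ part of $B(\mathbf{O})$ is $B(\mathbf{O})(kd+1)$. For $k=0$ it is the tree without vertices, in degree $0$. For $k\ge1$ we have $n-1=(k-1)d+d$, so $C(n)$ has homology only in degree $k-1$, and by \eqref{eq:cases} the complex $B(\mathbf{O})(n)$ has homology only in degree $k$. Lemma~\ref{lem:quadratic} shows that $\mathbf{O}$ is quadratic and Koszul.
\end{proof}

\begin{theorem}\label{thm:modules}
For $2\le r\le d$, the right $\mathbf{P}^{[d]}$-module $N_r=\bigoplus_{k\ge0}P(kd+r)$ is Koszul: the homology of $B(N_r,\mathbf{P}^{[d]})$ in degree $i$ is concentrated in arity $id+r$. In particular, $\bigoplus_{k\geq1}P(2k)$ is a Koszul right module over the operad of Poisson triple systems.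
\end{theorem}

\begin{proof}
The complex vanishes outside the arities $n=kd+r$, where it equals $C(n)$ by \eqref{eq:cases}. Since $n-1=kd+(r-1)$ with $1\le r-1\le d-1$, Proposition~\ref{prop:vanish} places the homology in degree $k$. The last statement is the case $d=r=2$.
\end{proof}

\section{Dimensions of the Koszul dual cooperad}\label{sec:dim}

The defining relations of $\mathbf{P}$ are homogeneous in the number of brackets. So $\mathbf{P}$, $B(\mathbf{P}^{[d]})$ and its homology are graded by this number. For a space $W=\bigoplus_pW_p$ graded in this way, put $\dim_tW=\sum_pt^p\dim W_p$.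

\begin{theorem}\label{thm:dim}
Let $h_k=\dim H_k(B(\mathbf{P}^{[d]}))(kd+1)=\dim(\mathbf{P}^{[d]})^{\text{\textexclamdown}}(kd+1)$. Then
\[
h_k=(kd)!\binom{kd+1}{k}.
\]
For Poisson triple systems this is $h_k=(2k+1)!\,\mathrm{Cat}_k$, where $\mathrm{Cat}_k=\frac{1}{k+1}\binom{2k}{k}$. More precisely, the polynomials $h_k(t)=\dim_tH_k(B(\mathbf{P}^{[d]}))(kd+1)$ are given by
\[
f_t\Big(\sum_{k\ge0}(-1)^kh_k(t)\frac{x^{kd+1}}{(kd+1)!}\Big)=x,\qquad f_t(x)=\sum_{k\ge0}\prod_{i=1}^{kd}(1+it)\,\frac{x^{kd+1}}{(kd+1)!}.
\]
In particular, all coefficients of the polynomials $h_k(t)$ defined by this equation are non-negative integers.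
\end{theorem}

\begin{proof}
In the recursion of Proposition~\ref{prop:basis}(b), a root $\mu$ contributes the factor $1$ and a root $\lambda$ the factor $(n-1)t$. So $\dim_tP(n)=\prod_{i=1}^{n-1}(1+it)$, and $f_t$ is the exponential generating function of $\dim_t\mathbf{P}^{[d]}(n)$. Let
\[
\beta(x)=\sum_{n\ge1}\sum_j(-1)^j\dim_tB_j(\mathbf{P}^{[d]})(n)\,\frac{x^n}{n!}.
\]
The tree without vertices contributes $x$. Any other tree on $[n]$ is determined by a partition of $[n]$ into $m\ge2$ blocks, the leaf sets above the inputs of the root, and a tree on each block. The root contributes the factor $-\dim_t\mathbf{P}^{[d]}(m)$, and the unordered collections of $m$ decorated trees have generating function $\beta^m/m!$. Hence $\beta=x-(f_t(\beta)-\beta)$, that is, $f_t(\beta)=x$. The Euler characteristic can be computed on homology, so Theorem~\ref{thm:main} gives $\beta=\sum_k(-1)^kh_k(t)\,x^{kd+1}/(kd+1)!$. Since $f_t(x)=x+\cdots$, the equation $f_t(\beta)=x$ determines $\beta$, and the coefficients of $h_k(t)$ are dimensions.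

At $t=1$ we have $f_1(x)=\sum_kx^{kd+1}=x/(1-x^d)$, so $\beta=x(1-\beta^d)$. Lagrange inversion states that if $\beta=x\psi(\beta)$ with $\psi(0)\ne0$, then $[x^n]\beta=\frac1n[z^{n-1}]\psi(z)^n$. For $n=kd+1$ this gives $[x^n]\beta=\frac1n[z^{kd}](1-z^d)^n=\frac{(-1)^k}{n}\binom nk$, and $h_k=(n-1)!\binom nk$. For $d=2$ we use $\frac{1}{2k+1}\binom{2k+1}{k}=\frac{(2k)!}{k!\,(k+1)!}=\mathrm{Cat}_k$.
\end{proof}

For $d=1$ the formula gives $h_k=(k+1)!$. For $d=2$, the exact sequence of Example~\ref{ex:five} gives, with $p=(1+t)(1+2t)$,
\[
h_2(t)=10p^2-p\,(1+3t)(1+4t)=(1+t)(1+2t)(9+23t+8t^2),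
\]
and $h_2(1)=240=5!\,\mathrm{Cat}_2$.

\section{Filtered deformations of the Poisson operad}\label{sec:deform}

A \emph{multiplicative filtration} of an operad $\mathbf{Q}$ consists of $S_n$-stable subspaces $F^p\mathbf{Q}(n)\supseteq F^{p+1}\mathbf{Q}(n)$, $p\in\mathbb{Z}$, with $\mathrm{id}\in F^0$ and $F^p\circ_iF^{p'}\subseteq F^{p+p'}$. (An increasing filtration takes this form after the change $p\mapsto-p$.) It is \emph{finite in each arity} if, for each $n$, the space $F^p\mathbf{Q}(n)$ is $\mathbf{Q}(n)$ for $p\ll0$ and $0$ for $p\gg0$. Let $\mathrm{As}$ be the operad of associative algebras without unit, with $\dim\mathrm{As}(n)=n!$. For $q\in K$ let $\mathbf{Q}_q$ be the operad generated by a commutative operation $a\cdot b$ and an anticommutative operation $[a,b]$ subject to the Jacobi identity, the Leibniz rule and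
\begin{equation}\label{eq:assoc}
(a\cdot b)\cdot c-a\cdot(b\cdot c)=q\,[b,[a,c]].
\end{equation}
Thus $\mathbf{Q}_0=\mathbf{P}$.

\begin{theorem}\label{thm:deform}
Let $\mathbf{Q}$ be an operad with a multiplicative filtration that is finite in each arity, with $\operatorname{gr}\mathbf{Q}\cong\mathbf{P}$. Then for all $d\geq1$ the operad $\bigoplus_{k\ge0}\mathbf{Q}(kd+1)$, with $\mathbf{Q}(kd+1)$ in weight $k$, is Koszul; in particular, it is generated by $\mathbf{Q}(d+1)$ with quadratic relations. This applies to $\mathrm{As}$, and to $\mathbf{Q}_q$ for every $q\in K$.
\end{theorem}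

\begin{proof}
Put $\mathbf{V}=\bigoplus_k\mathbf{Q}(kd+1)$. Since $\dim\mathbf{Q}(n)=\dim P(n)$, we have $\mathbf{Q}(0)=0$ and $\mathbf{Q}(1)=K\,\mathrm{id}$, so Section~\ref{sec:bar} applies to $\mathbf{V}$. Let $F^pB(\mathbf{V})(n)$ be spanned by the trees with decorations $a_v\in F^{p_v}$ and $\sum_vp_v\ge p$. These are subcomplexes by multiplicativity, and the filtration is finite because there are finitely many trees on $[n]$. Over a field, the associated graded space of a tensor product is the tensor product of the associated graded spaces, and the induced differential uses the compositions of $\operatorname{gr}\mathbf{Q}$. So $\operatorname{gr}B(\mathbf{V})\cong B(\mathbf{P}^{[d]})$, the homology of $B(\mathbf{V})$ is diagonal by Theorem~\ref{thm:main}, and Lemma~\ref{lem:quadratic} gives the first statement.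

We next show that $\mathrm{As}\cong\mathbf{Q}_1$; this is the polarization of \cite{MR}. In an associative algebra put $a\cdot b=ab+ba$ and $[a,b]=ab-ba$. The commutator satisfies the Jacobi identity. Both sides of the Leibniz rule expand to $abc+acb-bca-cba$, and both sides of \eqref{eq:assoc} with $q=1$ expand to $bac+cab-acb-bca$. Conversely, in a $\mathbf{Q}_1$-algebra put $a*b=\frac12(a\cdot b+[a,b])$. Then $4\big((a*b)*c-a*(b*c)\big)$ is the sum of
\[
(a\cdot b)\cdot c-a\cdot(b\cdot c),\qquad [[a,b],c]-[a,[b,c]],\qquad [a,b]\cdot c+[a\cdot b,c]-a\cdot[b,c]-[a,b\cdot c].
\]
The first term is $[b,[a,c]]$, and the second is $[[a,c],b]=-[b,[a,c]]$ by the Jacobi identity. The third vanishes because $[a\cdot b,c]=a\cdot[b,c]+b\cdot[a,c]$ and $[a,b\cdot c]=[a,b]\cdot c+b\cdot[a,c]$. So $*$ is associative. The two constructions define morphisms $\mathbf{Q}_1\to\mathrm{As}$ and $\mathrm{As}\to\mathbf{Q}_1$ that are mutually inverse on generators, hence isomorphisms.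

For $q\ne0$, the rescaled bracket $\sqrt q\,[a,b]$ satisfies \eqref{eq:assoc} with $1$ in place of $q$, and the other two relations are homogeneous in the bracket. So $\mathbf{Q}_q\cong\mathbf{Q}_1$ over $K(\sqrt q)$, and since dimensions do not change under field extension, $\dim\mathbf{Q}_q(n)=n!$ for every $q$.

Let $F^p\mathbf{Q}_q(n)$ be the span of the multilinear monomials in the two operations with at least $p$ brackets. This filtration is multiplicative, with $F^0\mathbf{Q}_q(n)=\mathbf{Q}_q(n)$ and $F^n\mathbf{Q}_q(n)=0$. Consider the class of the product in $\operatorname{gr}^0$ and the class of the bracket in $\operatorname{gr}^1$. They satisfy the Jacobi identity and the Leibniz rule, and the class of the product is associative because the right side of \eqref{eq:assoc} lies in $F^2\subseteq F^1$. They generate $\operatorname{gr}\mathbf{Q}_q$, because $\operatorname{gr}^p$ is spanned by the classes of the monomials with exactly $p$ brackets. This gives a surjection $\mathbf{P}\to\operatorname{gr}\mathbf{Q}_q$, which is an isomorphism since both sides have dimension $n!$ in arity $n$.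
\end{proof}

\begin{thebibliography}{9}

\bibitem{BE} Murray Bremner and Hader Elgendy, \emph{Poisson triple systems}, arXiv:2507.13212 (2025).

\bibitem{DMR} Dotsenko, Markl, and Remm, Theorem~3.13.

\bibitem{GK} Ginzburg and Kapranov.

\bibitem{LV} Loday and Vallette, \emph{Algebraic Operads}, \S6.5, \S7.3--7.4.

\bibitem{MR} Markl and Remm, J. Algebra 299 (2006).

\end{thebibliography}
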